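# Supersolvable line arrangements for which $J^{(3)}\not\subseteq J^2$

## 1. Nine lines, $s$ further lines, and a form of degree $2s+9$

Work in $R=\mathbb C[x,y,z]$, the coordinate ring of $\mathbb P^2$, and let $P=[0:0:1]$. Put
$$F_0=xy(x^2-y^2),\qquad G=z(z^2-x^2)(z^2-y^2),\qquad F_1=\prod_{i=1}^s(x-t_iy),$$
where $t_1,\dots,t_s\in\mathbb C\setminus\{0,1,-1\}$ are distinct. The forms $F_0$ and $F_1$ involve only $x$ and $y$, so $F_0F_1=0$ is a set of $4+s$ lines through $P$. The form $G$ is a product of five lines that miss $P$, since $G(P)=1$; these are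
$$M_0: z=0,\qquad M_{\pm x}: z=\pm x,\qquad M_{\pm y}: z=\pm y .$$
Let $\mathcal A_s$ be the arrangement of the $9+s$ lines $F_0F_1G=0$.

Here are its singular points, that is, the points on at least two lines. Two lines through $P$ meet at $P$. Two of the lines $M$, say $z=s_j$ and $z=s_k$, meet on the line $s_j-s_k=0$ through $P$, and the difference of two elements of $\{0,x,-x,y,-y\}$ is always proportional to $x$, $y$, $x-y$ or $x+y$. So they meet on $F_0=0$. Hence every singular point other than $P$ lies on exactly one line through $P$ and on at least one $M$. Going along the four lines of $F_0$ gives twelve points, and we call this set $Z_0$: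

* $T$, two points $[0:1:0]$ and $[1:0:0]$, where three of the $M$ meet, so $G$ has order of vanishing $3$;
* $N$, the four points with $x^2=y^2=z^2$, where two of the $M$ meet, so $G$ has order $2$;
* $D$, the six points $[0:1:\pm1]$, $[1:0:\pm1]$, $[1:\pm1:0]$, each on one $M$ only, so $G$ has order $1$.

Going along the lines of $F_1$ gives the set $Z_1=\{F_1=G=0\}$ of points $[t_i:1:z]$ with $z\in\{0,\pm t_i,\pm1\}$. Since $t_i\ne0,\pm1$, these are $5s$ distinct points. The form $F_1$ vanishes at no point of $Z_0$. For later use, here is how the points of $Z_0$ sit on each $M$: on $M_0$ lie both points of $T$ and $[1:\pm1:0]\in D$; on $M_{\varepsilon x}$ $(\varepsilon=\pm1)$ lie $[0:1:0]\in T$, $[1:0:\varepsilon]\in D$ and two points of $N$, over $x=\pm y$; on $M_{\varepsilon y}$ lie $[1:0:0]\in T$, $[0:1:\varepsilon]\in D$ and two points of $N$, over $x=\pm y$.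

Next comes a quartic:
$$q=x^4+y^4-2z^4-2x^2y^2+x^2z^2+y^2z^2=(x^2-y^2)^2+z^2(x^2+y^2-2z^2). \tag{1}$$
Substituting in the second expression gives its restrictions to the five lines $M$:
$$q(x,y,0)=(x^2-y^2)^2,\qquad q(x,y,\pm x)=-y^2(x^2-y^2),\qquad q(x,y,\pm y)=x^2(x^2-y^2). \tag{2}$$
Finally, for $s\ge3$ write $F_1=\alpha x^s+\dots+\beta y^s$. Both $\alpha=1$ and $\beta=\prod(-t_i)$ are nonzero. Put
$$k=3(\alpha x^{s-2}+\beta y^{s-2}),\qquad g=F_1G\,(F_1q+kzG), \tag{3}$$
a form of degree $2s+9$. For example, $t=(2,3,5)$ gives twelve lines over $\mathbb Q$,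
$$xyz(x^2-y^2)(y^2-z^2)(z^2-x^2)(x-2y)(x-3y)(x-5y)=0,$$
with $F_1=x^3-10x^2y+31xy^2-30y^3$, $k=3(x-30y)$ and $\deg g=15$.

The purpose of $g$ is this. It vanishes to order at least $3$ at every singular point of $\mathcal A_s$, and yet it is not a combination of products of two forms that vanish at all the singular points. That disproves a containment of ideals one might have hoped for, and we now state it.

## 2. Symbolic powers, modular flats, and the containment $J^{(2r-1)}\subseteq J^r$

Let $\mathcal A=\{H_1,\dots,H_d\}$, $d\ge2$, be a central arrangement of distinct hyperplanes $H_i=V(\ell_i)$ in $\mathbb C^{n+1}$, with linear forms $\ell_i\in\mathbb C[x_0,\dots,x_n]$. Its singular locus is the union of all $H_i\cap H_j$ with $i\ne j$, and has the radical ideal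
$$J(\mathcal A)=\bigcap_{1\le i<j\le d}(\ell_i,\ell_j),$$
equidimensional of codimension two. For $n=2$ this is the ideal of the finitely many singular points of a line arrangement in $\mathbb P^2$.

**Definition (symbolic power).** For a radical ideal $I$ in a polynomial ring $R$ and $r\ge0$,
$$I^{(r)}=\bigcap_{\mathfrak p\in\operatorname{Ass}(R/I)}\bigl(I^rR_{\mathfrak p}\cap R\bigr).$$

If $I=\bigcap_Q\mathfrak p_Q$ is the ideal of finitely many points of $\mathbb P^2$, then $IR_{\mathfrak p_Q}=\mathfrak p_QR_{\mathfrak p_Q}$. Since $\mathfrak p_Q$ is generated by two independent linear forms, $\mathfrak p_Q^r$ is $\mathfrak p_Q$-primary. So $I^{(r)}=\bigcap_Q\mathfrak p_Q^r$: a form lies in $I^{(r)}$ exactly when it has order of vanishing at least $r$ at each of the points. The ideals in these notes are homogeneous, so containments are tested on homogeneous elements. We use constantly that the order at a point is additive on products. We also use that if $f$ has order at least $r$ at a point $Q$ of a line $M:z=s_j(x,y)$, then the binary form $f(x,y,s_j)$ is divisible by $L^r$,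 where $L\in\mathbb C[x,y]$ is the linear form vanishing at $Q$. Indeed $\mathfrak p_Q$ maps to $(L)$ under $z\mapsto s_j$.

**Example (symbolic against ordinary).** For the triangle $xyz=0$ we have $J=(xy,yz,zx)$. The form $xyz$ has order $2$ at each of the three coordinate points, so $xyz\in J^{(2)}$; but $J^2$ starts in degree $4$, so $xyz\notin J^2$.

**Definition (modular, supersolvable, essential).** Let $L(\mathcal A)$ be the lattice of all intersections of hyperplanes of $\mathcal A$, ordered by reverse inclusion, with codimension as rank. An element $X$ is modular if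
$$\operatorname{rank}(X)+\operatorname{rank}(Y)=\operatorname{rank}(X\vee Y)+\operatorname{rank}(X\wedge Y)\quad\text{for all }Y\in L(\mathcal A).$$
The arrangement is supersolvable if $L(\mathcal A)$ has a maximal chain of modular elements, and essential if its hyperplanes meet only in $0$.

For lines in $\mathbb P^2$ that do not all pass through one point, the lattice has rank $3$, and modularity of a singular point $P$ can be read off. If $Y\ne P$ is another singular point, then $P\vee Y$ has rank $3$, so the condition says $\operatorname{rank}(P\wedge Y)=1$, i.e. some line of $\mathcal A$ contains both $P$ and $Y$. If $Y$ is a line not through $P$, the ranks are $2+1=3+0$; if $Y$ is comparable with $P$, there is nothing to check. So: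
$$P\text{ is modular}\iff\text{every other singular point lies on a line of }\mathcal A\text{ through }P. \tag{4}$$
An atom $H$ is always modular: if $H\not\le Y$, then intersecting $Y$ with $H$ lowers the dimension by one and $H\wedge Y=\hat0$. Hence a rank-$3$ arrangement is supersolvable if and only if it has a modular point $P$, with chain $\hat0<H<P<\hat1$, where $H\ni P$.

**Example (supersolvable or not).** The triangle is supersolvable: any two of its vertices are joined by a side. Four general lines, say $xyz(x+y+z)=0$, are not. Each singular point lies on two lines and the other two lines meet in a point not joined to it by a line of the arrangement; for $[0:0:1]$ that point is $[1:-1:0]$, and the joining line $x+y=0$ is missing.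

By (4) and the computation in Section 1, $P=[0:0:1]$ is modular in $\mathcal A_s$, so $\mathcal A_s$ is supersolvable for every $s\ge0$.

The question, from Ben Drabkin and Alexandra Seceleanu, "Singular loci of reflection arrangements and the containment problem", arXiv:2002.05353 (2020), is whether $J(\mathcal A)^{(2r-1)}\subseteq J(\mathcal A)^r$ for all $r\ge2$ and all supersolvable $\mathcal A$. The answer is no, already for $r=2$ and lines in $\mathbb P^2$, for $12$ lines and for every larger number of lines. Write $J_s=J(\mathcal A_s)$. These are the results to be proved.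

**Theorem 1.** $\mathcal A_s$ is supersolvable, and $J_s^{(3)}\not\subseteq J_s^2$ for every $s\ge3$ and every choice of the $t_i$.

**Theorem 2.** If $n=1$, then $J(\mathcal A)^{(2r-1)}\subseteq J(\mathcal A)^r$ for all $r\ge1$. For every $n\ge2$ there is an essential supersolvable arrangement in $\mathbb C^{n+1}$ with $J^{(3)}\not\subseteq J^2$.

**Theorem 3.** $J_s^{(3)}\subseteq J_s^2$ if and only if $s\le2$.

**Theorem 4.** Let $\mathcal A$ be a line arrangement in $\mathbb P^2$ with a modular point $P$ (a modular rank-2 flat) such that every other singular point lies on at most two lines of $\mathcal A$ not through $P$. Then $J(\mathcal A)^{(3)}\subseteq J(\mathcal A)^2$. By Theorem 1, "two" cannot be replaced by "three".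

The last sentence holds because in $\mathcal A_s$ a singular point other than $P$ lies on at most three of the lines $M$.

## 3. Two variables, and the triangle

For $n=1$, any two distinct lines in $\mathbb C^2$ meet in the origin, so $J=(x_0,x_1)$ is the maximal ideal, $J^{(k)}=J^k$ for all $k$, and $J^{(2r-1)}=J^{2r-1}\subseteq J^r$ for $r\ge1$. This is the first half of Theorem 2.

For the triangle, $J^{(3)}$ is spanned by the monomials $x^ay^bz^c$ with $a+b\ge3$, $a+c\ge3$ and $b+c\ge3$. If one exponent is $0$, the other two are at least $3$. If all are positive, no two of them can equal $1$, so at least two are at least $2$. Either way the monomial is divisible by one of $x^2y^2,y^2z^2,z^2x^2$, which lie in $J^2$. So $J^{(3)}\subseteq J^2$, while $J^{(2)}\not\subseteq J^2$ by the example above.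

## 4. Division along the lines that miss the modular point

To prove the containment for a supersolvable line arrangement, a sensible plan is to use the modular point $P=[0:0:1]$ as a center of projection. The lines through $P$ are forms in $x,y$, the other lines are graphs $z=s_j(x,y)$, and a form can be divided by the product of the graphs with the remainder given by Lagrange interpolation. When at most two graphs meet at a point, this works and proves Theorem 4.

**Proof of Theorem 4.**

**Step 1: set-up and divisibility.** The aim is to write everything in $S=\mathbb C[x,y]$ and $S[z]=R$. Choose coordinates with $P=[0:0:1]$. Let $F\in S$ be the product of the $m\ge2$ lines through $P$, a squarefree form, and let $G=\prod_{j=1}^eM_j$ with $M_j=z-s_j$, where the $s_j\in S_1$ are distinct linear forms. If $e=0$, then $J=(x,y)$ and $J^{(3)}=J^3\subseteq J^2$. Let $e\ge1$. (In this section $G$ is this general product.)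

By (4) the point $M_j\cap M_k$ lies on a line of $\mathcal A$ through $P$, and that line can only be $s_j-s_k=0$. So each $s_j-s_k$ with $j\neq k$ is proportional to a factor of $F$. For fixed $j$ these differences are pairwise non-proportional: if $s_j-s_k$ and $s_j-s_l$ vanish on the same line, then $M_j,M_k,M_l$ meet at a point of that line, a singular point other than $P$ on three lines not through $P$, which is excluded. Since $F$ contains each of its factors, we get
$$\Delta_j:=\prod_{k\ne j}(s_j-s_k)\ \Big|\ F,\qquad F=\Delta_jE_j,\qquad G_j:=\prod_{k\ne j}M_k .$$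
Here $E_j\in S$ is a form of degree $m-(e-1)\ge0$.

**Step 2: no $E_j$ is constant, i.e. $m\ge e$.** We need this so that $E_j$ vanishes at $P$. For $e\le2$ it follows from $m\ge2$. Let $e\ge3$ and suppose $m=e-1$. Then $\Delta_j=c_jF$ with $c_j\in\mathbb C^*$ for all $j$. Over the field of fractions of $S$, a polynomial $h(z)$ of degree at most $e-1$ equals $\sum_j\frac{h(s_j)}{\Delta_j}G_j$, because $G_j(s_j)=\Delta_j$ and $G_j(s_k)=0$ for $k\ne j$. Comparing coefficients of $z^{e-1}$ for $h=z^i$ gives $\sum_js_j^i/\Delta_j=0$ for $0\le i\le e-2$. Multiplying by $F$,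
$$\sum_jc_j^{-1}s_j^i=0\quad\text{in }S,\qquad 0\le i\le e-2 .$$
Write $s_j=u_jx+v_jy$. The coefficient of $x^{a}y^{b}$, $a+b=i$, is a nonzero binomial coefficient times $\sum_jc_j^{-1}u_j^av_j^b$. So $\sum_jc_j^{-1}h(u_j,v_j)=0$ for every polynomial $h$ of degree at most $e-2$ on $\mathbb C^2$. No three of the points $(u_j,v_j)$ are collinear, since differences from a fixed one are pairwise non-proportional. Fix one point, pair up the other $e-1$ points and take the line through each pair; if one point is left over, take a line through it that misses the fixed point. None of these lines contains the fixed point. Their product $h$ has degree $\lceil(e-1)/2\rceil\le e-2$ (as $e\ge3$), and vanishes at all the points except the fixed one. So the sum is a single nonzero term, a contradiction.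

**Step 3: elements of $J$.** We list the elements from which the products will be built.

* $F\in J$, since every singular point lies on a line through $P$.
* $(x,y)G\subseteq J$: a singular point other than $P$ lies on some $M_k$, and $x,y$ vanish at $P$. By Step 2, $E_j\in(x,y)$, so $E_jG\in J$.
* $E_jG_j\in J$: at $P$ the factor $E_j$ vanishes. Let $Q\ne P$ be singular, on the line $L\mid F$. If $Q$ lies on some $M_k$ with $k\ne j$, then $G_j(Q)=0$. Otherwise $M_j$ is the only $M$ through $Q$. Then $L\nmid\Delta_j$, since $L$ proportional to $s_j-s_k$ would put $Q\in M_j\cap L$ on $M_k$. So $L\mid E_j$ and $E_j(Q)=0$.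

**Step 4: the division.** Let $h\in R$ be homogeneous with $\Delta_j\mid h(x,y,s_j)$ for all $j$. Dividing by $G$, which is monic in $z$ over $S$, gives a remainder of $z$-degree less than $e$; interpolating it gives
$$h=\sum_jc_jG_j+Gh',\qquad c_j=h(x,y,s_j)/\Delta_j\in S. \tag{5}$$
If $h\in(x,y)^3R$, then $h'\in(x,y)^3R$: division by a monic polynomial keeps the coefficients of quotient and remainder in any ideal of $S$ that contains the coefficients of $h$.

**Step 5: first division.** Let $f\in J^{(3)}$ be homogeneous. We remove from $f$ a part that is visibly in $J^2$. Each $M_j$ meets the $m$ lines through $P$ in $m$ distinct singular points, so $f(x,y,s_j)=F^3a_j$ with $a_j\in S$. Since $F^3/\Delta_j=F^2E_j$, (5) gives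
$$f=F^2\sum_ja_jE_jG_j+Gf',\qquad f'\in(x,y)^3R,$$
the last because $f$ has order at least $3$ at $P$. The first summand lies in $J^2$ because $F\in J$.

**Step 6: second division.** It remains to place $Gf'$ in $J^2$. The first summand in Step 5 has order at least $3$ at each singular $Q\ne P$: the factor $F^2$ contributes $2$ and each $E_jG_j\in J$ contributes $1$. So $Gf'$ has order at least $3$ at $Q$. Hence $f'$ has order at least $2$ at $Q$ if $Q$ lies on one $M_k$, and at least $1$ if $Q$ lies on two; by hypothesis there is no other possibility. Now restrict $f'$ to $M_j$. A factor $L$ of $E_j$ meets $M_j$ in a point on no other $M_k$, since otherwise $L\mid\Delta_j$ and $L^2\mid F$. So $L^2\mid f'(x,y,s_j)$. A factor $L$ of $\Delta_j$ meets $M_j$ in a point on two of the $M$, so $L\mid f'(x,y,s_j)$. Altogether $E_j^2\Delta_j\mid f'(x,y,s_j)$, and (5) gives $f'=\sum_jb_jE_j^2G_j+Gf''$ with $b_j\in S$ and $f''\in(x,y)^3R$. Therefore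
$$Gf'=\sum_jb_j\,(E_jG)(E_jG_j)+G^2f''\in J^2,$$
by Step 3, and $f\in J^2$. $\blacksquare$

**Example (braid arrangement).** For $xyz(x-y)(y-z)(z-x)=0$ take $P=[1:1:1]$, which lies on three lines. The other three, $x,y,z$, meet pairwise in the coordinate points, and each of those lies on a line through $P$; for instance $[1:0:0]$ lies on $y=z$. So $P$ is modular, the hypothesis of Theorem 4 holds, and $J^{(3)}\subseteq J^2$.

## 5. Three graphs through one point, and the quartic $q$

Now run the same argument on $\mathcal A_s$, with $F=F_0F_1$ and $G$ as in Section 1. At a point of $T$ three of the $M$ meet. For $M_0$, with $s_0=0$, the product of differences is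
$$\Delta_0=(0-x)(0+x)(0-y)(0+y)=x^2y^2,$$
which does not divide the squarefree form $F$. Look at the second division, for an element $f=Gf'$ of $J_s^{(3)}$. At the points of $T$ the factor $G$ already has order $3$, so $f'$ need not vanish there at all. Along $M_0$ we only know that $f'(x,y,0)$ is divisible by $F_1^2(x^2-y^2)^2$. It need not be divisible by $x$ or $y$, so the interpolation coefficient $f'(x,y,0)/\Delta_0$ need not be a polynomial. This is the exact step of the proof of Theorem 4 that fails.

So look for $f'$ that does not vanish on $T$, of as low degree as possible. Try $f'=F_1^2v$. Since $F_1\ne0$ on $Z_0$, the form $v$ must have order at least $2$ on $D$ and at least $1$ on $N$. By the list of points on each $M$ in Section 1, this implies that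
$$(x^2-y^2)^2\mid v(x,y,0),\qquad y^2(x^2-y^2)\mid v(x,y,\pm x),\qquad x^2(x^2-y^2)\mid v(x,y,\pm y). \tag{6}$$

**Lemma 1.** A form $v$ of degree less than $4$ satisfying (6) is $0$. A form of degree $4$ satisfying (6) is a constant multiple of $q$, and $q$ satisfies (6).

*Proof.* If $\deg v<4$, the divisibilities force $v$ to vanish on all five lines $M$, so $G\mid v$, and $v=0$ since $\deg G=5$. If $\deg v=4$, then
$$v(x,y,0)=b_0(x^2-y^2)^2,\quad v(x,y,\pm x)=b_\pm y^2(x^2-y^2),\quad v(x,y,\pm y)=b'_\pm x^2(x^2-y^2)$$
with constants $b_0,b_\pm,b'_\pm$. The lines $M_0,M_{\pm x}$ all pass through $[0:1:0]$, and computing $v(0,1,0)$ on each gives $b_0=-b_\pm$. The lines $M_0,M_{\pm y}$ all pass through $[1:0:0]$, and $v(1,0,0)$ gives $b_0=b'_\pm$. By (2), $b_0q$ has the same restrictions to all five lines, so $G\mid v-b_0q$ and $v=b_0q$. That $q$ satisfies (6) is (2). $\square$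

Thus $q$ is forced. Is $F_1^2Gq$ then in $J_s^{(3)}$? Condition (6) was only necessary, so we test the points of $D$. At $[1:\pm1:0]$, (1) shows that $q$ has order at least $2$, as required. At $Q=[0:1:\eta]$, $\eta=\pm1$, we have $q(Q)=1-2+1=0$ and
$$q_x(Q)=0,\qquad q_y(Q)=4+2=6,\qquad q_z(Q)=-8\eta+2\eta=-6\eta,$$
so $dq=-6\eta\,(dz-\eta\,dy)$. Near $Q$, $G=\bigl[z(z^2-x^2)(z+\eta y)\bigr](z-\eta y)$, and the bracket has value $\eta\cdot1\cdot2\eta=2$, so $dG=2(dz-\eta\,dy)$. Both $q$ and $G$ are symmetric under $x\leftrightarrow y$, so the same relation holds at $[1:0:\eta]$: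
$$q=0,\qquad dq=-3\eta\,dG,\qquad dG\ne0\qquad\text{at }[0:1:\eta]\text{ and }[1:0:\eta],\ \eta=\pm1. \tag{7}$$
So $q$ has order exactly $1$ at these four points, and $F_1^2Gq$ has order exactly $1+1=2$ there, one short.

The relation (7) also says how to repair this. Replace $F_1q$ by $F_1q+wG$ with a form $w$ of degree $s-1$. Since $q$ and $G$ vanish at the points of (7), the differential there is $F_1\,dq+w\,dG=(-3\eta F_1+w)\,dG$, so we need
$$w(0,1,\eta)=3\eta\beta,\qquad w(1,0,\eta)=3\eta\alpha,\qquad \eta=\pm1.$$
The sign $\eta$ suggests $w=kz$ with $k\in\mathbb C[x,y]$ of degree $s-2$, $k(0,1)=3\beta$, $k(1,0)=3\alpha$. If $s\ge3$, the form $k$ in (3) does this, and $F_1$ has order $s\ge3$ at $P$, so $P$ causes no trouble. If $s=2$, a linear $w$ with these values has $w(0,0,1)=3\beta\ne0$ (subtract the conditions for $\eta=\pm1$), and then $F_1G^2w$ has order only $2$ at $P$. Section 10 turns this into a proof that $s\le2$ gives no counterexample.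

## 6. The ideals $I_0$ and $J_s$

To show $g\notin J_s^2$ we need to know $J_s$ explicitly. Let $I_0$ be the radical ideal of $Z_0$. Clearly $G\in I_0$. Put
$$a=yz(y^2-z^2),\qquad b=zx(z^2-x^2),\qquad c=xy(x^2-y^2).$$
Up to sign these are the $2\times2$ minors of $\begin{pmatrix}x&y&z\\x^3&y^3&z^3\end{pmatrix}$. So they vanish together exactly at the points whose nonzero coordinates all have the same square. These are the three coordinate points, the six points with exactly one zero coordinate and the other two equal up to sign, and the four points with $x^2=y^2=z^2$. In total they are $13$ points, namely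
$$V(a,b,c)=Z_0\cup\{P\}. \tag{8}$$

**Lemma 2.** $(I_0)_t=0$ for $t\le3$, and $(I_0)_4$ has basis $a,b,c$. In particular every element of $(I_0)_4$ vanishes at $P$, and $Z_0$ imposes independent conditions on quartics.

*Proof.* Let $f\in I_0$ be homogeneous. Each line $M:z=s_j$ meets $F_0=0$ in four distinct points, all in $Z_0$, so $F_0\mid f(x,y,s_j)$. If $\deg f\le3$, then $f$ vanishes on all five $M$, so $G\mid f$ and $f=0$.

Let $\deg f=4$. Then $f(x,y,s_j)=\alpha_jF_0$ with $\alpha_j\in\mathbb C$, for $s_j\in\{0,\pm x,\pm y\}$. At $[0:1:0]$, with $y=1$, write $f=\lambda x+\mu z+\cdots$; there $F_0=-x+\cdots$. Comparing coefficients of $x$ on $z=0$ and $z=\pm x$ gives $\alpha_0=-\lambda$ and $\alpha_{\pm x}=-(\lambda\pm\mu)$, so $\alpha_x+\alpha_{-x}=2\alpha_0$. At $[1:0:0]$, with $x=1$, write $f=\lambda'y+\mu'z+\cdots$, and $F_0=y+\cdots$; the lines $z=0$ and $z=\pm y$ give $\alpha_0=\lambda'$ and $\alpha_{\pm y}=\lambda'\pm\mu'$, so $\alpha_y+\alpha_{-y}=2\alpha_0$. Hence the vector $(\alpha_j)\in\mathbb C^5$ lies in a $3$-dimensional subspace. The map $f\mapsto(\alpha_j)$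 is injective, since its kernel consists of quartics divisible by $G$. So $\dim(I_0)_4\le3$. By (8), $a,b,c\in I_0$; they involve disjoint sets of monomials, so they are independent and form a basis. They vanish at $P$ by (8). Finally $15-3=12=|Z_0|$, which is the independence of conditions. $\square$

**Lemma 3.** For $s\ge1$, $J_s=F_1I_0+(x,y)G$.

*Proof.* For "$\supseteq$": $F_1$ vanishes at $P$ (as $s\ge1$) and on $Z_1$, and $I_0$ vanishes on $Z_0$; $G$ vanishes on $Z_0\cup Z_1$, and $x,y$ vanish at $P$. For "$\subseteq$" let $f\in J_s$ be homogeneous. The complete intersection $(F_1,G)$ has degree $5s$, and its zero set $Z_1$ has $5s$ points, so it has multiplicity $1$ at each of them. Being unmixed, it is the radical ideal of $Z_1$. Hence $f=F_1u+Gv$. At $P$ we have $F_1=0$ and $G=1$, so $v\in(x,y)$. On $Z_0$ we have $G=0$ and $F_1\ne0$, so $u\in I_0$. $\square$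

## 7. Proof of Theorem 1

Supersolvability was shown in Section 2. Let $s\ge3$.

**Step 1: $g\in J_s^{(3)}$.** We check that $g=F_1^2Gq+F_1kzG^2$ has order at least $3$ at every singular point.

* At $P$: $F_1^2$ has order $2s\ge6$, and $F_1k$ has order $s+(s-2)\ge4$.
* On $Z_1$: $F_1$ and $G$ vanish, so $F_1^2G$ and $F_1G^2$ have order at least $3$.
* On $T$: $G\mid g$, and $G$ has order $3$.
* On $N$: $G$ has order $2$, and $q=1+1-2-2+1+1=0$ when $x^2=y^2=z^2=1$. So $Gq$ has order at least $3$, and $G^2$ has order $4$.
* At $[1:\pm1:0]$: $q$ has order at least $2$ by (1), and $zG$ has order $2$. So $F_1q+kzG$ has order at least $2$, and $G$ contributes $1$ more.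
* At $[0:1:\eta]$: by (7), $F_1q+kzG$ vanishes there with differential $\beta(-3\eta)\,dG+3\beta\eta\,dG=0$, so it has order at least $2$, and $G$ contributes $1$ more.
* At $[1:0:\eta]$: the same with $\alpha$ in place of $\beta$.

**Step 2: reduce $g\in J_s^2$ to a statement about $I_0^2$.** By Lemma 3, $J_s^2=F_1^2I_0^2+F_1G\,(x,y)I_0+G^2(x,y)^2$. Suppose
$$F_1^2Gq+F_1kzG^2=F_1^2A+F_1GB+G^2C,\qquad A\in I_0^2,\quad B\in(x,y)I_0,\quad C\in(x,y)^2,$$
all homogeneous. Then $\deg A=9$. Since $F_1$ and $G$ are coprime, $F_1\mid C$; write $C=F_1C_1$ and divide by $F_1$: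
$$F_1Gq+kzG^2=F_1A+GB+G^2C_1 .$$
Now $G\mid F_1A$, so $A=GA_1$. Dividing by $G$ and rearranging,
$$F_1(q-A_1)=B+G(C_1-kz)\in I_0 .$$
Since $F_1$ is nonzero at each point of $Z_0$, we get $q-A_1\in I_0$. Therefore
$$Gq=GA_1+G(q-A_1)=A+G(q-A_1)\in I_0^2,$$
because $A\in I_0^2$ and both $G$ and $q-A_1$ lie in $I_0$.

**Step 3: $Gq\notin I_0^2$.** The form $Gq$ has degree $9$. By Lemma 2, $I_0$ has no nonzero elements of degree less than $4$, so a product of two homogeneous elements of $I_0$ of total degree $9$ has degrees $4$ and $5$, i.e. $(I_0^2)_9=(I_0)_4(I_0)_5$. Every element of $(I_0)_4$ vanishes at $P$, so every element of $(I_0^2)_9$ does. But $(Gq)(P)=1\cdot(-2)\ne0$. This contradiction shows $g\notin J_s^2$. $\blacksquare$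

Here $P$ plays two roles: it is the modular point, and it is the thirteenth base point of the quartics through the twelve points of $Z_0$.

## 8. Adding coordinate hyperplanes: proof of Theorem 2

The case $n=1$ was done in Section 3. For $n=2$ take $\mathcal A_3$, which contains $x=0$, $y=0$, $z=0$ and so is essential.

Let $n\ge3$, $R'=R[w_3,\dots,w_n]$ and $\mathcal A'=\mathcal A_3\cup\{w_3=0\}\cup\dots\cup\{w_n=0\}$ in $\mathbb C^{n+1}$. It is essential.

**Step 1: $\mathcal A'$ is supersolvable.** A flat of $\mathcal A'$ is determined by a flat of $\mathcal A_3$ and a subset of $\{w_3,\dots,w_n\}$, so $L(\mathcal A')$ is the product of $L(\mathcal A_3)$ with a Boolean lattice. Ranks add up over the two components, and joins and meets are componentwise; hence a pair of modular elements is modular. All elements of a Boolean lattice are modular, since $|X|+|Y|=|X\cup Y|+|X\cap Y|$. So we may go up the modular chain of $L(\mathcal A_3)$, paired with the bottom of the Boolean lattice, and then up a maximal chain of the Boolean lattice, paired with the top of $L(\mathcal A_3)$.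 This is a maximal modular chain.

**Step 2: an element of $J'^{(3)}$, where $J'=J(\mathcal A')$.** The associated primes $\mathfrak p$ of $R'/J'$ are generated by two linear forms and have height $2$, so $J'R'_{\mathfrak p}=\mathfrak pR'_{\mathfrak p}$ and $\mathfrak p^3\subseteq J'^3R'_{\mathfrak p}\cap R'$. Let $W=w_3\cdots w_n$. If $\mathfrak p$ comes from two hyperplanes of $\mathcal A_3$, then $\mathfrak p=\mathfrak p_QR'$ for a singular point $Q$ of $\mathcal A_3$, and $g\in\mathfrak p_Q^3$ by Theorem 1. Otherwise some $w_i\in\mathfrak p$, and $W^3\in\mathfrak p^3$. In both cases $gW^3\in\mathfrak p^3$, so $gW^3\in J'^{(3)}$.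

**Step 3: it is not in $J'^2$.** The ideal $J'$ is contained in the intersection of those components that come from $\mathcal A_3$, and that intersection is $J_3R'$: a polynomial in the $w_i$ lies in $\mathfrak aR'$ exactly when all its coefficients lie in $\mathfrak a$. If $gW^3\in J'^2$, then $gW^3\in J_3^2R'$. The $R$-algebra map $R'\to R$ with $w_i\mapsto1$ sends $J_3^2R'$ into $J_3^2$ and $gW^3$ to $g$. So $g\in J_3^2$, contradicting Section 7. $\blacksquare$

## 9. Second symbolic powers of $I_0$ and $J_0$

For Theorem 3 we must prove containments when $s\le2$, and for that we compare $I_0^{(2)}$ with $I_0^2$ and $J_0^{(2)}$ with $J_0^2$. Let $\mathfrak m=(x,y,z)$. We use graded local cohomology $H^i_{\mathfrak m}$, with $H^i_{\mathfrak m}(R)=0$ for $i\ne3$ and $H^3_{\mathfrak m}(R)_j=0$ for $j\ge-2$.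

**Lemma 4.** Let $0\to L_2\to L_1\to L_0\to M\to0$ be an exact sequence of finitely generated graded $R$-modules with the $L_i$ free. Then $H^0_{\mathfrak m}(M)=0$ and $H^1_{\mathfrak m}(M)\cong\ker\bigl(H^3_{\mathfrak m}(L_2)\to H^3_{\mathfrak m}(L_1)\bigr)$.

*Proof.* Let $M_1$ be the kernel of $L_0\to M$. From $0\to M_1\to L_0\to M\to0$ we get $H^0_{\mathfrak m}(M)\cong H^1_{\mathfrak m}(M_1)$ and $H^1_{\mathfrak m}(M)\cong H^2_{\mathfrak m}(M_1)$. From $0\to L_2\to L_1\to M_1\to0$ we get $H^1_{\mathfrak m}(M_1)=0$ and $H^2_{\mathfrak m}(M_1)\cong\ker\bigl(H^3_{\mathfrak m}(L_2)\to H^3_{\mathfrak m}(L_1)\bigr)$. $\square$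

**Lemma 5.** Let $I$ be the radical ideal of a finite nonempty set of points of $\mathbb P^2$. Then $I^{(2)}/I^2\subseteq H^0_{\mathfrak m}(R/I^2)\cong H^1_{\mathfrak m}(I^2)$.

*Proof.* Let $\mathfrak p\ne\mathfrak m$ be a homogeneous prime. If $\mathfrak p\not\supseteq I$, both $I^{(2)}$ and $I^2$ become the unit ideal at $\mathfrak p$. Otherwise $\mathfrak p=\mathfrak p_Q$ for one of the points, and both become $\mathfrak p^2R_{\mathfrak p}$. So the finitely generated graded module $I^{(2)}/I^2$ is supported at $\mathfrak m$ and is killed by a power of $\mathfrak m$. The isomorphism comes from $0\to I^2\to R\to R/I^2\to0$ and $H^0_{\mathfrak m}(R)=H^1_{\mathfrak m}(R)=0$. $\square$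

**Lemma 6.** (a) $(I_0^{(2)})_t=(I_0^2)_t$ for $t\ge10$. (b) $\mathfrak mJ_0^{(2)}\subseteq J_0^2$.

Part (a) also follows from a theorem of Geramita, Gimigliano and Pitteloud (Math. Ann. 301 (1995), Thm 1.1): $\operatorname{reg}(I^r)\le r\operatorname{reg}(I)$ whenever $\dim R/I\le1$. Indeed $\operatorname{reg}I_0\le5$ by Lemma 2, so $\operatorname{reg}(R/I_0^2)\le9$. Here is a direct argument.

*Proof of (a).* Write $I=I_0$. By Lemma 5 it suffices to show $H^1_{\mathfrak m}(I^2)_t=0$ for $t\ge10$.

**Step 1: the resolution of $I$.** The ring $R/I$ is Cohen–Macaulay of dimension $1$, so by Auslander–Buchsbaum there is a minimal graded free resolution $0\to K_1\to K_0\to I\to0$. We claim that $K_1$ is generated in degrees at most $6$. Choose a linear form $\ell$ that vanishes at no point of $Z_0$; it is a nonzerodivisor on $R/I$. Let $\overline R=R/\ell$, a polynomial ring in two variables, and $A=R/(I,\ell)$. Reducing modulo $\ell$ turns the minimal resolution of $R/I$ into that of $A$ over $\overline R$, with the same degrees. The Hilbert function of $R/I$ is nondecreasing (multiply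 by $\ell$), bounded by $12$, and equal to $12$ in degree $4$ by Lemma 2. Since $\dim A_t$ is its first difference, $A_t=0$ for $t\ge5$. By the Koszul complex on the two variables of $\overline R$, the degree-$j$ part of $\operatorname{Tor}_2^{\overline R}(A,\mathbb C)$ is the part of $A_{j-2}$ killed by both variables. It vanishes for $j-2\ge5$, so $K_1$ has generators only in degrees at most $6$.

**Step 2: $I\otimes I$.** The homology of $K_\bullet\otimes K_\bullet$ is $\operatorname{Tor}_i(I,I)$. This is zero for $i=2$, since $K_\bullet$ has length $1$, and for $i=1$, since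
$$\operatorname{Tor}_1(I,I)\cong\operatorname{Tor}_2(R/I,I)\cong\operatorname{Tor}_3(R/I,R/I)=0,$$
because $R/I$ has projective dimension $2$. So there is an exact sequence
$$0\to K_1\otimes K_1\to(K_1\otimes K_0)\oplus(K_0\otimes K_1)\to K_0\otimes K_0\to I\otimes I\to0 .$$
By Lemma 4, $H^1_{\mathfrak m}(I\otimes I)$ embeds in $H^3_{\mathfrak m}(K_1\otimes K_1)$, a sum of modules $H^3_{\mathfrak m}(R(-d))$ with $d\le12$. In degree $t\ge10$ each of these is $H^3_{\mathfrak m}(R)_{t-d}$ with $t-d\ge-2$, which is $0$. So $H^1_{\mathfrak m}(I\otimes I)_t=0$ for $t\ge10$.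

**Step 3: from $I\otimes I$ to $I^2$.** Let $V$ be the kernel of the surjection $I\otimes I\to I^2$. At a prime not containing $I$ this map is an isomorphism, so $V$ is supported on $V(I)$, of dimension $1$, and $H^2_{\mathfrak m}(V)=0$. Hence $H^1_{\mathfrak m}(I\otimes I)\to H^1_{\mathfrak m}(I^2)$ is surjective, and $H^1_{\mathfrak m}(I^2)_t=0$ for $t\ge10$. $\square$

The bound $10$ in (a) cannot be lowered to $9$. The form $Gq$ has order at least $2$ on $Z_0$ ($G$ alone has order at least $2$ on $T$ and $N$, and $G,q$ both vanish on $D$), so $Gq\in(I_0^{(2)})_9$, and $Gq\notin I_0^2$ by Step 3 of Section 7.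

*Proof of (b).* Here the points are those of $\mathcal A_0$, namely $Z_0\cup\{P\}$.

**Step 1: $J_0=(a,b,c)$.** The forms $a,b,c$ have no common factor, so by Hilbert–Burch there is a resolution
$$0\to R(-5)\oplus R(-7)\to R(-4)^3\to(a,b,c)\to0,$$
the relations being $xa+yb+zc=0$ and $x^3a+y^3b+z^3c=0$, and $R/(a,b,c)$ is Cohen–Macaulay of dimension $1$. Its Hilbert series is $p(t)/(1-t)^3$ with $p=1-3t^4+t^5+t^7$. We have $p(1)=p'(1)=0$, so the degree is $p''(1)/2=(-36+20+42)/2=13$. By (8) the zero set has exactly $13$ points, so each has multiplicity $1$. As $(a,b,c)$ is unmixed, it is the radical ideal $J_0$.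

**Step 2: $\operatorname{Sym}^2J_0$.** By Step 1, $\operatorname{Sym}(J_0)=R[T_1,T_2,T_3]/(\theta_1,\theta_2)$ with
$$\theta_1=xT_1+yT_2+zT_3,\qquad\theta_2=x^3T_1+y^3T_2+z^3T_3 .$$
The form $\theta_1$ is irreducible, being linear in the $T_i$ with coprime coefficients. It does not divide $\theta_2$: a quotient would lie in $R$ and equal both $x^2$ and $y^2$. So $\theta_1,\theta_2$ is a regular sequence, and the part of its Koszul complex of degree $2$ in $T$ is, up to degree shifts, an exact sequence
$$0\to R\to R^6\to R^6\to\operatorname{Sym}^2J_0\to0,\tag{9}$$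
where the first map sends $1$ to $(-\theta_2,\theta_1)$; its entries are, up to sign, $x,y,z,x^3,y^3,z^3$.

**Step 3: $\operatorname{Sym}^2J_0\cong J_0^2$.** Let $V$ be the kernel of the surjection $\operatorname{Sym}^2J_0\to J_0^2$. At a homogeneous prime other than $\mathfrak m$, $J_0$ is either the unit ideal or, at some $\mathfrak p_Q$, generated by a regular sequence of length two. In both cases the symmetric algebra equals the Rees algebra, so the map is an isomorphism. Hence $V$ is supported at $\mathfrak m$, so $V\subseteq H^0_{\mathfrak m}(\operatorname{Sym}^2J_0)$, which is $0$ by (9) and Lemma 4.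

**Step 4: conclusion.** Apply Lemma 4 to (9), now a resolution of $J_0^2$. The module $H^1_{\mathfrak m}(J_0^2)$ is, up to shift, the set of $\xi\in H^3_{\mathfrak m}(R)$ killed by $x,y,z,x^3,y^3,z^3$. So $\mathfrak m$ kills $H^1_{\mathfrak m}(J_0^2)$, and by Lemma 5 it kills $J_0^{(2)}/J_0^2$. $\square$

## 10. At most two extra lines: proof of Theorem 3

For $s\ge3$ the containment fails by Theorem 1. It remains to prove $J_s^{(3)}\subseteq J_s^2$ for $s=0,1,2$.

**The case $s=0$.** Let $f\in J_0^{(3)}$ be homogeneous; we may assume $f\ne0$, and then $\deg f>0$. Its partial derivatives have order at least $2$ at all the points, so they lie in $J_0^{(2)}$. Euler's formula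
$$(\deg f)f=x\,\partial_xf+y\,\partial_yf+z\,\partial_zf$$
puts $f$ in $\mathfrak mJ_0^{(2)}$, which is contained in $J_0^2$ by Lemma 6(b).

**The cases $s=1,2$.** Let $f\in J_s^{(3)}$ be homogeneous of degree $\delta$.

**Step 1: a normal form for $f$.** By the proof of Lemma 3, $(F_1,G)$ is the ideal of $Z_1$, and it is a complete intersection, so its powers are unmixed. Hence $(F_1,G)^3=\bigcap_{Q\in Z_1}\mathfrak p_Q^3\ni f$. Collecting the terms divisible by $F_1^2$,
$$f=F_1^2w_2+F_1G^2w+G^3t,\qquad\deg w_2=\delta-2s,\quad\deg w=\delta-s-10,\quad\deg t=\delta-15 .$$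
At $Q\in Z_0$ both $f$ and $G^2$ have order at least $2$, and $F_1(Q)\ne0$, so $w_2$ has order at least $2$. Thus $w_2\in I_0^{(2)}$.

**Step 2: $\delta\ge2s+10$.** Here we place the pieces of the normal form in $J_s^2$ directly. Now $\deg w_2\ge10$, so $w_2\in I_0^2$ by Lemma 6(a), and $F_1^2w_2\in J_s^2$ because $F_1I_0\subseteq J_s$. At $P$, both $f$ and $F_1^2w_2$ have order at least $2$, so $G^2(F_1w+Gt)$ does, and as $G(P)\ne0$ we get $F_1w+Gt\in(x,y)^2$. Therefore $G^2(F_1w+Gt)\in\bigl((x,y)G\bigr)^2\subseteq J_s^2$, and $f\in J_s^2$.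

**Step 3: $\delta\le2s+9$; extracting $G$ and $q$.** In this range we show $f=0$. Each $M$ contains $4+s$ singular points, one on each line through $P$. So $f$ restricted to $M$ is a binary form of degree $\delta$ divisible by $(F_0F_1)^3$, of degree $12+3s>2s+9\ge\delta$. Hence $f$ vanishes on all $M$ and $G\mid f$. Then $G\mid F_1^2w_2$, so $w_2=Gv$. Also $\deg t=\delta-15\le2s-6<0$, so $t=0$. Therefore
$$f=Gf_1,\qquad f_1=F_1^2v+F_1Gw,\qquad\deg v=\delta-5-2s\le4 .$$
Since $f$ has order at least $3$ on $Z_0$, the form $f_1$ has order at least $2$ on $D$ and at least $1$ on $N$. On each $M$ the restriction of $f_1$ is that of $F_1^2v$, and $F_1\ne0$ on $Z_0$, so $v$ satisfies (6). By Lemma 1, $v=b_0q$ with a constant $b_0$, and $b_0=0$ unless $\delta=2s+9$. So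
$$f_1=F_1\,(b_0F_1q+Gw). \tag{10}$$
Moreover $f_1\in(x,y)^3$, since $f$ has order at least $3$ at $P$ and $G(P)\ne0$.

**Step 4: $s=1$.** We use the condition at $P$. Here $\delta\le11$ and $\deg w=\delta-11$, so $w$ is a constant (zero if $\delta<11$). As $F_1$ has order $1$ at $P$, (10) gives $b_0F_1q+Gw\in(x,y)^2$. Its value at $P$ is $w$, so $w=0$. Then $b_0F_1q\in(x,y)^2$; since $q(P)=-2\ne0$, the form $F_1q$ has order exactly $1$ at $P$, so $b_0=0$. Hence $f=0$.

**Step 5: $s=2$.** We use $P$ and four points of $D$. Here $\delta\le13$ and $\deg w=\delta-12$. The form $F_1^2v$ has order at least $4$ at $P$, so $F_1Gw$ has order at least $3$ there. As $F_1$ has order $2$ and $G(P)\ne0$, $w\in(x,y)$. If $\delta\le12$, then $w$ has degree at most $0$, so $w=0$; also $b_0=0$ since $\delta\ne13$. Hence $f=0$. If $\delta=13$, then $w$ is a linear form in $x,y$ alone. At $[0:1:\eta]\in D$ the form $f_1$ has order at least $2$ and $F_1=\beta\ne0$, so by (10) the form $b_0F_1q+Gw$ has order at least $2$. By (7) its differential there is $(-3\eta b_0\beta+w(0,1))\,dG$ with $dG\ne0$,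 so
$$w(0,1)=3\eta\,b_0\beta\qquad\text{for both }\eta=1\text{ and }\eta=-1 .$$
Hence $b_0\beta=0$, so $b_0=0$ and $w(0,1)=0$. The points $[1:0:\eta]$ give $w(1,0)=3\eta b_0\alpha=0$ in the same way. So $w=0$ and $f=0$. $\blacksquare$
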